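\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Kronecker products of Schur functions\\ need not have saturated Newton polytope}


\begin{abstract}
A polynomial has saturated Newton polytope (SNP) if every lattice point of its Newton polytope is the exponent of one of its monomials. Monical, Tokcan and Yong conjectured that the Kronecker product $s_\lambda*s_\mu$ of two Schur functions is always SNP. We give counterexamples in every degree $n\ge 128$, already in four variables. The method is a formula that identifies certain coefficients of $s_\lambda*s_\mu$ with the number of $0/1$ tables, supported on a given set of cells, that have prescribed row sums, column sums and sums over the classes (``levels'') of a third partition of these cells. If every column and every level contains two cells and must receive one, and these conditions link all cells into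 a single cycle, then only two tables satisfy the column and level conditions, and the lattice points strictly between the two corresponding exponents are missing. The same method gives arbitrarily long gaps and shows that deciding whether a coefficient is nonzero is NP-hard, even for input in unary.
\end{abstract}

\section{The question and the answer}

For a polynomial $f=\sum_{\alpha\in\mathbb Z_{\ge0}^m}c_\alpha x^\alpha\in\mathbb C[x_1,\dots,x_m]$, the \emph{Newton polytope} is
\[
\mathsf{Newton}(f)=\mathrm{conv}\{\alpha: c_\alpha\ne0\}\subseteq\mathbb R^m .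
\]
We say that $f$ has \emph{saturated Newton polytope}, or is \emph{SNP}, if $c_\alpha\neq0$ for every $\alpha\in\mathsf{Newton}(f)\cap\mathbb Z^m$. So $f$ is SNP if its set of exponents has no holes, that is, if it is the set of all lattice points of a convex set. A symmetric function is called SNP if, for every $m\ge1$, its specialization to $x_1,\dots,x_m$ (all other variables set to $0$) is SNP.

Let $\mathsf{Par}(n)$ be the set of partitions of $n$, let $s_\nu$ be the Schur function and $\chi^\nu$ the irreducible character of the symmetric group $S_n$ indexed by $\nu\in\mathsf{Par}(n)$. For $\lambda,\mu\in\mathsf{Par}(n)$ the \emph{Kronecker product} is the symmetric function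
\[
s_\lambda*s_\mu=\sum_{\nu}\mathsf{Kron}^{\nu}_{\lambda,\mu}\,s_\nu ,
\]
where the Kronecker coefficient $\mathsf{Kron}^\nu_{\lambda,\mu}$ is the multiplicity of $\chi^\nu$ in $\chi^\lambda\otimes\chi^\mu$. Monical, Tokcan and Yong \cite{MTY} conjectured that \emph{$s_\lambda*s_\mu$ is SNP for all $n\geq 1$ and all $\lambda,\mu\in\mathsf{Par}(n)$.}

\subsection*{What the simplest cases suggest}

We write $\theta\trianglelefteq\mu$ for \emph{dominance order}: $|\theta|=|\mu|$ and $\theta_1+\dots+\theta_R\le\mu_1+\dots+\mu_R$ for all $R$. For a nonnegative integer vector or matrix $M$, let $M^+$ be the partition obtained by sorting its entries. The coefficient of $x^\alpha$ in $s_\nu$ is the Kostka number $K_{\nu,\alpha}$, the number of semistandard tableaux of shape $\nu$ and content $\alpha$; it is nonzero exactly when $\alpha^+\trianglelefteq\nu$.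

A single Schur function is therefore SNP. Indeed, its exponents are the nonnegative lattice points satisfying the linear conditions $\sum_i\alpha_i=|\nu|$ and $\sum_{i\in I}\alpha_i\le\nu_1+\dots+\nu_{|I|}$ for all sets $I$ of indices, and such conditions pass to convex combinations. The Kronecker product is a nonnegative combination of Schur functions, so its set of exponents is a union of such sets. In two variables this union again has no holes (Theorem~\ref{thm:vars}), and one may hope that this persists.

Schur positivity alone does not give it. The function $s_{(4,4,4)}+s_{(6,2,2,2)}$ is not SNP: both $(4,4,4,0)$ and $(6,2,2,2)$ are exponents, but their midpoint $(5,3,3,1)$ is dominated neither by $(4,4,4)$, because $5>4$, nor by $(6,2,2,2)$, because $5+3+3>6+2+2$. The question is whether a Kronecker product can contain two components in a similar position and nothing above their midpoint. Theorem~\ref{thm:main} says that it can. The difference of its two exponents is again a multiple of $(-1,1,1,-1)$.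

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $N\ge0$, $n=128+N$, and
\[
\lambda=(30+N,28,26,23,9,6,4,2),\qquad
\mu=(8+N,\,8^7,7^2,6^2,5^2,4^4,3^2,2^2,1^2)
\]
in $\mathsf{Par}(n)$. Put
\[
\alpha'=(43+N,41,25,19),\quad \alpha''=(45+N,39,23,21),\quad
\alpha=\tfrac12(\alpha'+\alpha'')=(44+N,40,24,20).
\]
In $s_\lambda*s_\mu$ the coefficients of $x^{\alpha'}$ and $x^{\alpha''}$ equal $1$, and the coefficient of $x^\alpha$ is $0$. Hence, for every $m\ge4$, the polynomial $s_\lambda*s_\mu(x_1,\dots,x_m)$ is not SNP. In particular the conjecture fails for every $n\ge128$.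
\end{theorem}

For $N=0$ we have $\lambda=(30,28,26,23,9,6,4,2)$, $\mu=(8^8,7^2,6^2,5^2,4^4,3^2,2^2,1^2)$, and the missing monomial is $x_1^{44}x_2^{40}x_3^{24}x_4^{20}$.

\begin{theorem}[Number of variables]\label{thm:vars}
For $m\le2$, $s_\lambda*s_\mu(x_1,\dots,x_m)$ is SNP for all $\lambda,\mu$. For every $m\ge4$ and every $n\ge128$ there are $\lambda,\mu\in\mathsf{Par}(n)$ for which it is not SNP.
\end{theorem}

\begin{proof}
The second statement is part of Theorem~\ref{thm:main}. For $m=1$ the specialization is zero or a monomial up to a scalar. For $m=2$ only the partitions $\nu=(n-c,c)$ contribute, and $s_{(n-c,c)}(x_1,x_2)=\sum_{i=c}^{n-c}x_1^ix_2^{n-i}$. The supports of these polynomials are nested, and they enter with nonnegative coefficients. So the support of the sum is empty or is the largest of the supports that occur, an interval of consecutive lattice points.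
\end{proof}

\begin{theorem}[Arbitrarily long gaps]\label{thm:gaps}
For every $g\ge2$ there are partitions $\lambda,\mu$ of the same size and $\alpha^{(0)}\in\mathbb Z_{\ge0}^4$ such that, with $\alpha^{(j)}=\alpha^{(0)}+j(-1,1,1,-1)$, the coefficient of $x^{\alpha^{(j)}}$ in $s_\lambda*s_\mu$ is $1$ for $j\in\{0,g\}$ and $0$ for all $0<j<g$. All $g-1$ intermediate lattice points lie in the Newton polytope.
\end{theorem}

\begin{theorem}[Complexity]\label{thm:np}
Deciding, for given $\lambda,\mu,\alpha$ written in unary, whether $[x^\alpha](s_\lambda*s_\mu)\neq0$ is NP-hard.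
\end{theorem}

\subsection*{The idea}

Expanding by the Jacobi--Trudi formula, one writes a coefficient of $s_\lambda*s_\mu$ as a signed sum over nonnegative integer matrices with prescribed margins, weighted by Kostka numbers (Section~\ref{sec:matrices}). In general there may be cancellation. For suitable triples $(\lambda,\mu,\alpha)$, however, a convex test function shows that nothing survives except matrices $b+1_Y$, where $b$ is a fixed matrix and $1_Y$ is the $0/1$ indicator of a subset $Y$ of a fixed set $S$ of available cells. Such a coefficient equals the number of sets $Y\subseteq S$ with prescribed row counts, column counts and counts on the classes of a third partition of $S$, which we call \emph{levels} (Section~\ref{sec:key}).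

These three families of conditions are linear equations, and saturation would require, at the very least, that an integral solution exists whenever the row counts are an integral average of those of two integral solutions. This is easy to violate. Arrange that every column and every level contains two available cells and must receive one. The cells then form cycles, and on a single cycle the only solutions of the column and level conditions are the two alternating sets (Section~\ref{sec:cycle}). Their average, $\frac12$ on every cell, may have integral row sums, but it is not a $0/1$ table. An example with $16$ cells in a $4\times8$ array gives Theorem~\ref{thm:main}, and lengthening its cycle gives Theorem~\ref{thm:gaps}.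

\section{Coefficients as signed counts of matrices}\label{sec:matrices}

Let $\langle\,,\rangle$ be the Hall inner product, for which the Schur functions are orthonormal, and let $h_\alpha=h_{\alpha_1}h_{\alpha_2}\cdots$ with $h_k$ complete homogeneous, $h_0=1$, and $h_k=0$ for $k<0$. The functions $h_\theta$, $\theta$ a partition, are dual to the monomial symmetric functions, so for every symmetric function $F$ and every nonnegative integer vector $\alpha$
\[
[x^\alpha]F=\langle F,h_\alpha\rangle .
\]
This does not depend on the number of variables, and appending zeros to $\alpha$ changes nothing. We use four standard facts.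

\begin{itemize}
\item[(F1)] $\langle f*g,h\rangle=\langle f,g*h\rangle$. Under the Frobenius correspondence $*$ is the pointwise product of class functions and $\langle\,,\rangle$ is the inner product $\frac1{n!}\sum_{\sigma}\chi(\sigma)\psi(\sigma)$ of real-valued class functions.
\item[(F2)] For $|\alpha|=|\gamma|=n$ we have $h_\alpha*h_\gamma=\sum_M\prod_{i,j}h_{M_{ij}}$, the sum over nonnegative integer matrices $M$ with row sums $\alpha$ and column sums $\gamma$ \cite[I.7]{Mac}, \cite[Ex.~7.84]{EC2}. Here $h_\alpha$ corresponds to the permutation character of $S_n$ on ordered set partitions $(A_i)$ with $|A_i|=\alpha_i$. The product of two permutation characters is the permutation character on pairs $\bigl((A_i),(B_j)\bigr)$. The orbits of pairs are indexed by the matrices $M$ above, via $M_{ij}=|A_i\cap B_j|$, and the stabilizer of a pair is $\prod S_{M_{ij}}$, so its orbit contributes $\prod h_{M_{ij}}$.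
\item[(F3)] $\langle s_\mu,\prod h_{M_{ij}}\rangle=K_{\mu,M^+}$. It is $0$ unless $M^+\trianglelefteq\mu$, and it is $1$ if $M^+=\mu$.
\item[(F4)] Jacobi--Trudi: if $\lambda$ has at most $q$ parts, then $s_\lambda=\sum_{w\in S_q}\mathrm{sgn}(w)\,h_{\lambda^w}$ with $\lambda^w_j=\lambda_j-j+w(j)$.
\end{itemize}

Together they give, for $|\alpha|=|\lambda|=|\mu|$,
\begin{equation}\label{eq:signed}
[x^\alpha](s_\lambda*s_\mu)=\langle s_\lambda*h_\alpha,s_\mu\rangle
=\sum_{w\in S_q}\mathrm{sgn}(w)\sum_M K_{\mu,M^+},
\end{equation}
where $M$ runs over the nonnegative integer matrices with row sums $\alpha$ and column sums $\lambda^w$ (there are none if $\lambda^w$ has a negative entry).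

\begin{example}\label{ex:small}
Let $\alpha=\lambda=(4,2)$, $\mu=(2,2,2)$ and $q=2$. For $w=\mathrm{id}$ the matrices in \eqref{eq:signed} have both margins equal to $(4,2)$:
\[
\begin{pmatrix}2&2\\2&0\end{pmatrix},\qquad
\begin{pmatrix}3&1\\1&1\end{pmatrix},\qquad
\begin{pmatrix}4&0\\0&2\end{pmatrix}.
\]
For the transposition $w$ we have $\lambda^w=(5,1)$ and the matrices
\[
\begin{pmatrix}4&0\\1&1\end{pmatrix},\qquad
\begin{pmatrix}3&1\\2&0\end{pmatrix}.
\]
Since $M^+\trianglelefteq(2,2,2)$ requires all entries to be at most $2$, only the first matrix contributes. Its sorted entries are exactly $\mu$, so the coefficient is $1$.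
\end{example}

Two things happened here. All negative terms vanished, and the only surviving matrix had $M^+=\mu$, hence weight $1$. The next section makes this happen on purpose.

\section{A family of coefficients that can be computed exactly}\label{sec:key}

\subsection*{The data}

We look for $\alpha,\lambda,\mu$ such that $M^+\trianglelefteq\mu$ is as restrictive as in Example~\ref{ex:small}. A natural test for dominance is a convex function: if $\varphi$ is convex with $\varphi(0)=0$ and $\theta\trianglelefteq\mu$, then $\sum\varphi(\theta_i)\le\sum\varphi(\mu_i)$. So we want $\sum\varphi(M_{ij})$ to be bounded below by $\sum_i\varphi(\mu_i)$ for all $M$ with margins $\alpha,\lambda$, and to be strictly larger for the margins $\alpha,\lambda^w$ with $w\ne\mathrm{id}$. We introduce multipliers $u_i$ and $v_j$ for the row and column sums. The quantity $\sum_{i,j}(u_i+v_j)M_{ij}$ depends only on the margins, so we may minimize $\varphi(k)-(u_i+v_j)k$ in each cell separately. Let the slopes $\varphi(k+1)-\varphi(k)$ be strictly increasing and eventually larger than all $u_i+v_j$. If no slope equals $u_i+v_j$,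 the minimizer in cell $(i,j)$ is unique. If the slope at $k$ does, there are exactly two minimizers, $k$ and $k+1$. These two-valued cells carry the freedom we want to exploit.

Thus let
\[
u_1>\dots>u_p,\qquad v_1>\dots>v_q,\qquad \ell_0<\ell_1<\dots<\ell_{r-1}
\]
be real numbers. The numbers $\ell_k$ are called \emph{levels}; they will be the slopes of $\varphi$. Put $W_{ij}=u_i+v_j$ and
\[
b_{ij}=\#\{k:\ell_k<W_{ij}\},\qquad
S_k=\{(i,j):W_{ij}=\ell_k\},\qquad S=\bigsqcup_kS_k .
\]
We say that the cells of $S_k$ lie \emph{on} level $\ell_k$. For $0\le k<r$ we have $b_{ij}>k$ if and only if $W_{ij}>\ell_k$, and $b_{ij}=k$ for $(i,j)\in S_k$. For nonnegative integer vectors $\rho\in\mathbb Z^p$, $\gamma\in\mathbb Z^q$, $\tau=(\tau_0,\dots,\tau_{r-1})$, let $T(\rho,\gamma,\tau)$ be the number of subsets $Y\subseteq S$ with $\rho_i$ elements in row $i$, $\gamma_j$ elements in column $j$, and $|Y\cap S_k|=\tau_k$, for all $i,j,k$.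

Assume
\begin{equation}\label{eq:hyp}
\gamma_j\le\#(S\cap\text{column }j),\qquad \tau_k\le|S_k|,\qquad
\sum_i\rho_i=\sum_j\gamma_j=\sum_k\tau_k,
\end{equation}
\begin{equation}\label{eq:star}
\sum_iu_i\rho_i+\sum_jv_j\gamma_j=\sum_k\ell_k\tau_k ,
\end{equation}
and define
\begin{equation}\label{eq:def}
\alpha_i=\sum_jb_{ij}+\rho_i,\qquad
\lambda_j=\sum_ib_{ij}+\gamma_j,\qquad
\mu'_{k+1}=\#\{(i,j):W_{ij}>\ell_k\}+\tau_k\quad(0\le k<r),
\end{equation}
where $\mu'$ is the conjugate of $\mu$. The conditions \eqref{eq:hyp} and \eqref{eq:star} are necessary for $T\ne0$; for \eqref{eq:star}, sum the equality $u_i+v_j=\ell_k$ over the cells of $Y$. Note also that, once $u,v,\ell$ are fixed, $\lambda$ and $\mu$ depend on $\gamma$ and $\tau$ but not on $\rho$, while $\alpha$ depends on $\rho$ only. We can therefore vary the exponent with the Kronecker product fixed.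

\begin{proposition}\label{prop:key}
Under these assumptions $\lambda$ and $\mu$ are partitions of $n=|\alpha|$, and
\[
[x^\alpha](s_\lambda*s_\mu)=T(\rho,\gamma,\tau).
\]
If in addition $\rho_i\le\#(S\cap\text{row }i)$ for all $i$, then $\alpha$ is a partition and $\mathsf{Kron}^\alpha_{\lambda,\mu}=T(\rho,\gamma,\tau)$.
\end{proposition}

\begin{example}\label{ex:small2}
Take $u=v=(1,0)$ and levels $0,1,2$. Then $b=W=\left(\begin{smallmatrix}2&1\\1&0\end{smallmatrix}\right)$ and $S$ consists of all four cells. With $\rho=\gamma=(1,1)$ and $\tau=(0,2,0)$, condition \eqref{eq:star} reads $1+1=2$, and \eqref{eq:def} gives $\alpha=\lambda=(4,2)$, $\mu'=(3,3,0)$, so $\mu=(2,2,2)$. The only $Y$ is the antidiagonal, so $T=1$, and $b+1_Y=\left(\begin{smallmatrix}2&2\\2&0\end{smallmatrix}\right)$ is the surviving matrix of Example~\ref{ex:small}. With slopes $0,1,2,3,\dots$ the test function is $\varphi(k)=k(k-1)/2$. The sum of $\varphi$ over the parts of $\mu$ is $3$; over the entries of the five matrices of Example~\ref{ex:small}, in order, it is $3,3,7$ and $6,4$. The inequality excludes all but the first two.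 The second is $b+1_Y$ for the diagonal $Y$; it has the right row and column counts but level counts $(1,0,1)$ instead of $(0,2,0)$, and it fails because its sorted entries are not $\mu$ (see the equality case of Lemma~\ref{lem:dom}).
\end{example}

\subsection*{The test function}

Extend the levels to an infinite sequence by choosing $\ell_r<\ell_{r+1}<\cdots$, all larger than $\ell_{r-1}$ and than every $W_{ij}$. Then $b_{ij}$ is still the number of levels below $W_{ij}$, and no cell lies on a new level. For integers $k\ge0$ put
\[
\varphi(k)=\sum_{t<k}\ell_t=\ell_0k+\sum_{t\ge1}(\ell_t-\ell_{t-1})(k-t)^+,\qquad x^+=\max(x,0).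
\]
The second expression follows by writing $\ell_s=\ell_0+\sum_{t=1}^s(\ell_t-\ell_{t-1})$ for $0\le s<k$. Its coefficients $\ell_t-\ell_{t-1}$ are positive for \emph{every} $t\ge1$; this is what makes the next lemma strict. For a partition or matrix $\theta$ let $\Phi(\theta)$ be the sum of $\varphi$ over its parts or entries; zeros do not matter.

\begin{lemma}\label{lem:dom}
If $\theta\trianglelefteq\mu$, then $\Phi(\theta)\le\Phi(\mu)$, with equality if and only if $\theta=\mu$.
\end{lemma}

\begin{proof}
For an integer $t\ge0$ let $R=\#\{i:\theta_i>t\}$. Then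
\[
\sum_i(\theta_i-t)^+=\theta_1+\dots+\theta_R-Rt\le\mu_1+\dots+\mu_R-Rt\le\sum_i(\mu_i-t)^+ .
\]
Since $|\theta|=|\mu|$, the linear terms of $\Phi$ agree, and the inequality follows. If $\Phi(\theta)=\Phi(\mu)$, then $\sum(\theta_i-t)^+=\sum(\mu_i-t)^+$ for all $t\ge1$, because the coefficients are positive, and also for $t=0$, because $|\theta|=|\mu|$. Subtracting the values for $t+1$ from those for $t$ gives $\#\{i:\theta_i>t\}=\#\{i:\mu_i>t\}$ for all $t\ge0$, so $\theta=\mu$.
\end{proof}

\begin{lemma}\label{lem:cell}
Let $C=\sum_{i,j}(\varphi(b_{ij})-W_{ij}b_{ij})$. For every nonnegative integer $p\times q$ matrix $M$ with row sums $a$ and column sums $c$,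
\begin{equation}\label{eq:cell}
\Phi(M)\ \ge\ C+\sum_iu_ia_i+\sum_jv_jc_j,
\end{equation}
with equality if and only if $M=b+1_Y$ for some $Y\subseteq S$.
\end{lemma}

\begin{proof}
Fix a cell $(i,j)$. The function $k\mapsto\varphi(k)-W_{ij}k$ has increments $\ell_k-W_{ij}$, which strictly increase with $k$. They are negative for $k<b_{ij}$. At $k=b_{ij}$ the increment is $0$ if $(i,j)\in S$ and positive otherwise; for $k>b_{ij}$ it is positive. So the minimum over integers $k\ge0$ is attained exactly at $k=b_{ij}$ if $(i,j)\notin S$, and exactly at $k\in\{b_{ij},b_{ij}+1\}$ if $(i,j)\in S$. Summing over all cells gives $\Phi(M)\ge C+\sum W_{ij}M_{ij}$ with the stated equality case, and $\sum W_{ij}M_{ij}=\sum_iu_ia_i+\sum_jv_jc_j$.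
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:key}}

\emph{Partitions.} Let $j\ge2$. We have $W_{i,j-1}>W_{ij}$, so $b_{i,j-1}\ge b_{ij}$. If $(i,j)\in S_k$, then $W_{i,j-1}>\ell_k$, so even $b_{i,j-1}\ge k+1=b_{ij}+1$. Hence
\[
\lambda_{j-1}-\lambda_j\ \ge\ \#(S\cap\text{column }j)+\gamma_{j-1}-\gamma_j\ \ge\ 0 .
\]
The same argument with rows shows that $\alpha$ is a partition when $\rho_i\le\#(S\cap\text{row }i)$ for all $i$. For $\mu$, we have $\#\{W>\ell_k\}\ge\#\{W>\ell_{k+1}\}+|S_{k+1}|$ and $\tau_{k+1}\le|S_{k+1}|$, so $\mu'_{k+1}\ge\mu'_{k+2}$. Finally $\sum_k\#\{W>\ell_k\}=\sum b_{ij}$, so $|\mu|=\sum b_{ij}+\sum\tau_k=|\lambda|=|\alpha|$.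

\emph{The bound \eqref{eq:cell} is tuned to $\mu$.} We claim that
\begin{equation}\label{eq:tuned}
\Phi(\mu)=C+\sum_iu_i\alpha_i+\sum_jv_j\lambda_j .
\end{equation}
Substituting \eqref{eq:def}, the terms $W_{ij}b_{ij}$ cancel and the right side becomes
\[
\sum_{i,j}\varphi(b_{ij})+\sum_iu_i\rho_i+\sum_jv_j\gamma_j
=\sum_k\ell_k\,\#\{W>\ell_k\}+\sum_iu_i\rho_i+\sum_jv_j\gamma_j ,
\]
because $\varphi(b_{ij})=\sum_{k<b_{ij}}\ell_k$ is the sum of the $\ell_k$ with $\ell_k<W_{ij}$. On the other side, $\Phi(\mu)=\sum_k\ell_k\,\#\{i:\mu_i>k\}=\sum_k\ell_k\mu'_{k+1}=\sum_k\ell_k\#\{W>\ell_k\}+\sum_k\ell_k\tau_k$. The two agree by \eqref{eq:star}; this is the only place where \eqref{eq:star} is used.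

\emph{The terms with $w\ne\mathrm{id}$ in \eqref{eq:signed} vanish.} Since $v$ is strictly decreasing, the rearrangement inequality gives $\sum v_jw(j)>\sum v_jj$, hence $\sum_jv_j\lambda^w_j>\sum_jv_j\lambda_j$. If $M$ has row sums $\alpha$ and column sums $\lambda^w$, then \eqref{eq:cell} and \eqref{eq:tuned} give $\Phi(M)>\Phi(\mu)$. By Lemma~\ref{lem:dom}, $M^+\not\trianglelefteq\mu$, so $K_{\mu,M^+}=0$.

\emph{The term $w=\mathrm{id}$.} Let $M$ have row sums $\alpha$ and column sums $\lambda$, and suppose $K_{\mu,M^+}\ne0$. Then $M^+\trianglelefteq\mu$, so $\Phi(M)\le\Phi(\mu)\le\Phi(M)$ by Lemma~\ref{lem:dom}, \eqref{eq:tuned} and \eqref{eq:cell}. Equality holds throughout. Hence $M^+=\mu$, $K_{\mu,M^+}=1$, and $M=b+1_Y$ with $Y\subseteq S$. The margins of $M$ say that $Y$ has row counts $\rho$ and column counts $\gamma$. Moreover, for $0\le k<r$, $(b+1_Y)_{ij}\ge k+1$ if and only if $W_{ij}>\ell_k$ or $(i,j)\in Y\cap S_k$, so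
\begin{equation}\label{eq:sorted}
\#\{(i,j):(b+1_Y)_{ij}\ge k+1\}=\#\{W>\ell_k\}+|Y\cap S_k| ,
\end{equation}
and no entry of $b+1_Y$ exceeds $r$. Thus $M^+=\mu$ says exactly that $|Y\cap S_k|=\tau_k$ for all $k$. Conversely, every $Y$ counted by $T(\rho,\gamma,\tau)$ gives a matrix $M=b+1_Y$ with the right margins and $M^+=\mu$. So the coefficient is $T(\rho,\gamma,\tau)$.

\emph{The Kronecker coefficient.} If $\alpha$ is a partition, expand both $s_\lambda$ and $s_\alpha$ by (F4):
\[
\mathsf{Kron}^\alpha_{\lambda,\mu}=\langle s_\lambda*s_\mu,s_\alpha\rangle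
=\sum_{w\in S_q,\,w'\in S_p}\mathrm{sgn}(w)\,\mathrm{sgn}(w')\,\langle h_{\lambda^w}*h_{\alpha^{w'}},s_\mu\rangle .
\]
Since $u$ and $v$ are both strictly decreasing, $\sum u_i\alpha_i^{w'}+\sum v_j\lambda^w_j>\sum u_i\alpha_i+\sum v_j\lambda_j$ whenever $(w,w')\ne(\mathrm{id},\mathrm{id})$, and the argument above shows that these terms vanish. The remaining term is $T(\rho,\gamma,\tau)$. \qed

\begin{remark}
Condition \eqref{eq:star} cannot be dropped. Take $u=v=(1,0)$, the single level $1$, $\rho=\gamma=(0,1)$ and $\tau_0=1$. Then $b=\left(\begin{smallmatrix}1&0\\0&0\end{smallmatrix}\right)$, $S=\{(1,2),(2,1)\}$, and \eqref{eq:hyp} holds, but \eqref{eq:star} would say $0=1$. Here $\alpha=\lambda=\mu=(1,1)$, and $s_{(1,1)}*s_{(1,1)}=s_{(2)}$ contains $x_1x_2$ with coefficient $1$, while $T=0$ because $(2,2)\notin S$.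
\end{remark}

\section{One alternating cycle}\label{sec:cycle}

We now choose the data so that $T$ takes the value $1$ at two points and $0$ at the lattice points between them. Keep the notation $u,v,\ell,b,S$ of Section~\ref{sec:key} and let $\beta_i=\sum_jb_{ij}$ be the row sums of $b$.

\begin{lemma}\label{lem:cycle}
Suppose that every column contains exactly two cells of $S$, that every $S_k$ has either two elements or none, and that the graph on $S$ joining two cells whenever they share a column or a level is connected. Then this graph is a cycle of even length. Let $A,B\subset S$ be its two alternating sets of cells, with row counts $\rho^A,\rho^B\in\mathbb Z^p$, and suppose $\rho^A\ne\rho^B$. Let $\gamma=(1,\dots,1)$, let $\tau_k=1$ if $S_k\neq\emptyset$ and $\tau_k=0$ otherwise, and let $\lambda,\mu$ be defined by \eqref{eq:def}.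

For every lattice point $\alpha$ on the segment from $\beta+\rho^A$ to $\beta+\rho^B$, the coefficient of $x^\alpha$ in $s_\lambda*s_\mu$ is $1$ if $\alpha$ is an endpoint and $0$ otherwise. Moreover $\alpha$ is a partition, and $\mathsf{Kron}^\alpha_{\lambda,\mu}$ has the same value.
\end{lemma}

\begin{proof}
Every cell of $S$ has one neighbor in its column and one on its level. These are different, because the values $W_{ij}$ in a column are distinct. So the graph is connected with all degrees $2$, that is, a cycle, and column edges and level edges alternate along it. Its length is therefore even. Each edge joins $A$ to $B$, so each of $A$ and $B$ contains exactly one cell of every column and of every nonempty level.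

Let $\rho=\alpha-\beta$. This is an integer vector on the segment from $\rho^A$ to $\rho^B$, hence nonnegative. We check the hypotheses of Proposition~\ref{prop:key}. The bounds on $\gamma_j$ and $\tau_k$ are clear. Counting $A$ by rows, columns and levels gives $\sum\rho^A_i=\sum\gamma_j=\sum\tau_k$, and summing $u_i+v_j=\ell_k$ over the cells of $A$ gives \eqref{eq:star} for $\rho^A$. The same holds for $B$. These conditions are affine in $\rho$, so they hold on the whole segment. Likewise $\rho_i\le\#(S\cap\text{row }i)$ holds for $\rho^A$ and $\rho^B$, hence on the segment.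

So $\alpha$ is a partition, and the coefficient of $x^\alpha$ and the Kronecker coefficient both equal $T(\rho,\gamma,\tau)$. A set $Y$ counted by $T$ contains exactly one end of every edge of the cycle, so $Y=A$ or $Y=B$. Thus $T(\rho,\gamma,\tau)$ is the number of $Y\in\{A,B\}$ with row counts $\rho$. Since $\rho^A\ne\rho^B$, this is $1$ for $\rho\in\{\rho^A,\rho^B\}$ and $0$ otherwise.
\end{proof}

It remains to find a cycle for which $\rho^A-\rho^B$ is nonzero and divisible by an integer $g\ge2$. Subtracting \eqref{eq:star} for $\rho^A$ and $\rho^B$ shows that $\rho^A-\rho^B$ must be orthogonal to $u$. With four rows $u=(t+1,t,1,0)$ the vector $(-1,1,1,-1)$ is orthogonal both to $u$ and to $(1,1,1,1)$, and we aim for a multiple of it.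

A multiple is produced by \emph{ladders}. Consider consecutive integer columns $v,v+1,\dots$ whose cells in the first two rows lie in $S$. Since these rows differ by $1$, the upper cell of one column is on the same level as the lower cell of the next, and so these cells form a path in the graph. Along this path the alternating sets are the row-$t$ cells and the row-$(t+1)$ cells. So a ladder of $L$ columns contributes $L$ cells of row $t$ to one set and $L$ cells of row $t+1$ to the other. A second ladder, on rows $1$ and $0$, does the same there. Two further columns connect the ends of the two ladders and close the cycle. For $L=3$ and $t=5$ this is the following example.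

\section{Proof of Theorem~\ref{thm:main}}

Take $p=4$, $q=8$,
\[
u=(6,5,1,0),\qquad v=(7,6,5,3,-1,-3,-4,-5),
\]
and as levels the eight numbers $0,1,2,3,5,6,7,8$ together with $N$ further numbers in the open interval $(12,13)$. Note that $4$ is not a level. Then
\[
W=\begin{pmatrix}13&12&11&9&\mathbf5&\mathbf3&\mathbf2&\mathbf1\\
12&11&10&\mathbf8&4&\mathbf2&\mathbf1&\mathbf0\\
\mathbf8&\mathbf7&\mathbf6&4&\mathbf0&-2&-3&-4\\
\mathbf7&\mathbf6&\mathbf5&\mathbf3&-1&-3&-4&-5\end{pmatrix},
\qquad
b=\begin{pmatrix}8{+}N&8&8&8&\mathbf4&\mathbf3&\mathbf2&\mathbf1\\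
8&8&8&\mathbf7&4&\mathbf2&\mathbf1&\mathbf0\\
\mathbf7&\mathbf6&\mathbf5&4&\mathbf0&0&0&0\\
\mathbf6&\mathbf5&\mathbf4&\mathbf3&0&0&0&0\end{pmatrix}.
\]
The bold cells form $S$. No cell lies on an extra level, and the extra levels lie below $W_{11}=13$ only, so they just raise the corner entry of $b$ by $N$. Each column contains exactly two cells of $S$, and so does each of the eight integer levels:
\[
\begin{array}{llll}
0:(2,8),(3,5)&1:(1,8),(2,7)&2:(1,7),(2,6)&3:(1,6),(4,4)\\
5:(1,5),(4,3)&6:(3,3),(4,2)&7:(3,2),(4,1)&8:(2,4),(3,1).
\end{array}
\]
Going alternately along columns and levels from $(2,8)$ we meet all $16$ cells,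
\begin{gather*}
(2,8),(1,8),(2,7),(1,7),(2,6),(1,6),(4,4),(2,4),\\
(3,1),(4,1),(3,2),(4,2),(3,3),(4,3),(1,5),(3,5),
\end{gather*}
and return to $(2,8)$ along level $0$; see Figure~\ref{fig:cycle}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.25cm,y=1.05cm,
 ca/.style={circle,draw,fill=black!25,minimum size=6mm,inner sep=0pt},
 cb/.style={circle,draw,fill=white,minimum size=6mm,inner sep=0pt}]
\node at (1,0) {\small $7$}; \node at (2,0) {\small $6$};
\node at (3,0) {\small $5$}; \node at (4,0) {\small $3$};
\node at (5,0) {\small $-1$}; \node at (6,0) {\small $-3$};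
\node at (7,0) {\small $-4$}; \node at (8,0) {\small $-5$};
\node at (0,-1) {\small $6$}; \node at (0,-2) {\small $5$};
\node at (0,-3) {\small $1$}; \node at (0,-4) {\small $0$};
\node at (0,0) {\small $u\backslash v$};
\node[ca] (a28) at (8,-2) {0}; \node[cb] (a18) at (8,-1) {1};
\node[ca] (a27) at (7,-2) {1}; \node[cb] (a17) at (7,-1) {2};
\node[ca] (a26) at (6,-2) {2}; \node[cb] (a16) at (6,-1) {3};
\node[ca] (a44) at (4,-4) {3}; \node[cb] (a24) at (4,-2) {8};
\node[ca] (a31) at (1,-3) {8}; \node[cb] (a41) at (1,-4) {7};
\node[ca] (a32) at (2,-3) {7}; \node[cb] (a42) at (2,-4) {6};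
\node[ca] (a33) at (3,-3) {6}; \node[cb] (a43) at (3,-4) {5};
\node[ca] (a15) at (5,-1) {5}; \node[cb] (a35) at (5,-3) {0};
\draw (a28)--(a18) (a27)--(a17) (a26)--(a16) (a44)--(a24)
      (a31)--(a41) (a32)--(a42) (a33)--(a43) (a15)--(a35);
\draw[dashed] (a18)--(a27) (a17)--(a26) (a16)--(a44) (a24)--(a31)
      (a41)--(a32) (a42)--(a33) (a43)--(a15) (a35)--(a28);
\end{tikzpicture}
\caption{The $16$ cells of $S$ in the $4\times8$ array, each labeled by its value $W_{ij}=u_i+v_j$. Solid edges join the two cells of a column, dashed edges the two cells of a level. Together they form one cycle, with alternating sets $A$ (gray) and $B$ (white). By rows from top to bottom, $A$ has $1,3,3,1$ cells and $B$ has $3,1,1,3$. The ladders are columns $6,7,8$ and columns $1,2,3$; columns $4$ and $5$ connect them.}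
\label{fig:cycle}
\end{figure}

So Lemma~\ref{lem:cycle} applies. Its alternating sets are
\begin{align*}
A&=\{(1,5);\ (2,6),(2,7),(2,8);\ (3,1),(3,2),(3,3);\ (4,4)\},&\rho^A&=(1,3,3,1),\\
B&=\{(1,6),(1,7),(1,8);\ (2,4);\ (3,5);\ (4,1),(4,2),(4,3)\},&\rho^B&=(3,1,1,3).
\end{align*}
We compute the partitions and exponents.

\emph{The partition $\lambda$.} The columns of $b$ sum to $29+N,27,25,22,8,5,3,1$. Adding $\gamma=(1^8)$ gives $\lambda=(30+N,28,26,23,9,6,4,2)$, with $|\lambda|=128+N$.

\emph{The partition $\mu$.} By \eqref{eq:sorted}, $\mu$ consists of the sorted entries of $b+1_A$. Outside $S$ the entries are one $8+N$, six $8$'s, two $4$'s and seven $0$'s. The integer levels are $\ell_0,\dots,\ell_7$. For each $k=0,\dots,7$, the two cells on level $\ell_k$ have $b_{ij}=k$, and exactly one of them is in $A$. This gives one entry $k$ and one entry $k+1$. Altogether $\mu=(8+N,8^7,7^2,6^2,5^2,4^4,3^2,2^2,1^2)$.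

\emph{The exponents.} The rows of $b$ sum to $\beta=(42+N,38,22,18)$. Hence $\beta+\rho^A=\alpha'$ and $\beta+\rho^B=\alpha''$, and their midpoint is $\alpha=\beta+(2,2,2,2)$.

Lemma~\ref{lem:cycle} gives $[x^{\alpha'}](s_\lambda*s_\mu)=[x^{\alpha''}](s_\lambda*s_\mu)=1$ and $[x^\alpha](s_\lambda*s_\mu)=0$. For $m\ge4$, pad the three vectors with zeros. Then $\alpha'$ and $\alpha''$ are exponents of $s_\lambda*s_\mu(x_1,\dots,x_m)$, so the lattice point $\alpha$ lies in the Newton polytope, but $x^\alpha$ does not occur. So this polynomial is not SNP. \qed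

\begin{corollary}
With the notation of Theorem~\ref{thm:main}, $\mathsf{Kron}^{\alpha'}_{\lambda,\mu}=\mathsf{Kron}^{\alpha''}_{\lambda,\mu}=1$, and $\mathsf{Kron}^\nu_{\lambda,\mu}=0$ for every $\nu\trianglerighteq\alpha$.
\end{corollary}

\begin{proof}
The first statement is part of Lemma~\ref{lem:cycle}. For the second, $0=[x^\alpha](s_\lambda*s_\mu)=\sum_\nu\mathsf{Kron}^\nu_{\lambda,\mu}K_{\nu,\alpha}$ is a sum of nonnegative terms, and $K_{\nu,\alpha}>0$ for $\nu\trianglerighteq\alpha$.
\end{proof}

\section{Longer ladders, longer gaps}

\begin{proof}[Proof of Theorem~\ref{thm:gaps}]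
Let $L=g+1$ and $t=L+2$. We label rows and columns by their values $u$ and $v$. The rows are $t+1,t,1,0$. The columns, put in decreasing order, are
\[
X-t\ \text{ and }\ X+t\quad(0\le X<L),\qquad -1,\qquad L .
\]
They are distinct: the numbers $X-t$ lie in $[-L-2,-3]$, and the numbers $X+t$ in $[L+2,2L+1]$. The levels are
\[
\{0,1,\dots,L\}\ \cup\ \{t,t+1,\dots,t+L\};
\]
the number $L+1=t-1$ is not a level. The values $u+v$ are as follows, with levels in bold.
\[
\begin{array}{c|cccc}
&v=X-t&v=-1&v=L&v=X+t\\\hline
u=t+1&\mathbf{X+1}&\mathbf{t}&t+L+1&X+2t+1\\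
u=t&\mathbf{X}&L+1&\mathbf{t+L}&X+2t\\
u=1&X-t+1&\mathbf{0}&L+1&\mathbf{X+t+1}\\
u=0&X-t&-1&\mathbf{L}&\mathbf{X+t}
\end{array}
\]
In the first column of the table the two lower values are negative, since $X-t+1\le-2$. In the last column the two upper values are at least $2t>t+L$. So the values not in bold are indeed not levels; the gap at $L+1$ is what excludes the cells $(t,-1)$ and $(1,L)$. Each column contains exactly two cells of $S$. Reading the table by values, the cells (row $u$, column $v$) on each level are:
\begin{itemize}
\item level $0$: $(t,-t)$ and $(1,-1)$;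
\item level $x$, $1\le x\le L-1$: $(t,x-t)$ and $(t+1,x-1-t)$;
\item level $L$: $(t+1,L-1-t)$ and $(0,L)$;
\item level $t$: $(t+1,-1)$ and $(0,t)$;
\item level $t+x$, $1\le x\le L-1$: $(0,t+x)$ and $(1,t+x-1)$;
\item level $t+L$: $(1,t+L-1)$ and $(t,L)$.
\end{itemize}
So each level contains exactly two cells. We follow the graph, moving alternately along columns and levels. In the first ladder we go up through levels $0,\dots,L$:
\[
(t,-t),(t+1,-t),\ (t,1-t),(t+1,1-t),\ \dots,\ (t,L-1-t),(t+1,L-1-t).
\]
Level $L$ leads to the connecting column $L$, that is, to $(0,L),(t,L)$. Level $t+L$ leads from there to the second ladder, which we go down: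
\[
(1,t+L-1),(0,t+L-1),\ (1,t+L-2),(0,t+L-2),\ \dots,\ (1,t),(0,t).
\]
Level $t$ leads to the connecting column $-1$, that is, to $(t+1,-1),(1,-1)$, and level $0$ leads back to $(t,-t)$. This passes through all columns, hence all cells of $S$, so the graph is connected.

Let $A$ be the alternating set containing $(t,-t)$. Its cells are, in the order of the cycle, the $L$ cells of the first ladder in row $t$, then $(0,L)$, then the $L$ cells of the second ladder in row $1$, then $(t+1,-1)$. The other set $B$ consists of the $L$ cells of the first ladder in row $t+1$, then $(t,L)$, then the $L$ cells of the second ladder in row $0$, then $(1,-1)$. With rows in the order $t+1,t,1,0$,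
\[
\rho^A=(1,L,L,1),\qquad \rho^B=(L,1,1,L),\qquad \rho^A-\rho^B=g\,(-1,1,1,-1).
\]
Let $\lambda,\mu$ be the partitions of Lemma~\ref{lem:cycle} and put $\alpha^{(0)}=\beta+\rho^B$. Then $\alpha^{(g)}=\beta+\rho^A$, and $\alpha^{(0)},\alpha^{(1)},\dots,\alpha^{(g)}$ are the lattice points of the segment between them. Lemma~\ref{lem:cycle} gives coefficient $1$ for $j\in\{0,g\}$ and $0$ for $0<j<g$. The intermediate points are convex combinations of the exponents $\alpha^{(0)}$ and $\alpha^{(g)}$, so they lie in the Newton polytope.
\end{proof}

\section{Deciding whether a coefficient vanishes}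

Here we use Proposition~\ref{prop:key} in full generality: $T(\rho,\gamma,\tau)$ counts the solutions of a problem of discrete tomography. Gardner, Gritzmann and Prangenberg \cite{GGP} proved that, for three fixed pairwise nonparallel lattice directions, it is NP-complete to decide whether there is a finite subset of $\mathbb Z^2$ with prescribed line sums in these directions, that is, with a prescribed number of points on every lattice line parallel to one of them.

\begin{proof}[Proof of Theorem~\ref{thm:np}]
We reduce from this problem, for the directions of the lines $y=\mathrm{const}$, $x=\mathrm{const}$ and $x+y=\mathrm{const}$. We use two fixed outputs. The positive one is $\lambda=\mu=\alpha=(1)$, where $s_\lambda*s_\mu=s_{(1)}$ contains $x_1$. The negative one is $\lambda=(2)$, $\mu=(1,1)$, $\alpha=(2)$, where $s_\lambda*s_\mu=s_{(1,1)}$ does not contain $x_1^2$.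

In an instance only finitely many lines have a positive prescribed sum. If there are none at all, the empty set is a solution, and we output the positive instance. If there are some, but in one of the three directions there are none, there is no solution, and we output the negative instance. Otherwise let
\begin{itemize}
\item $u_1>\dots>u_p$ be the values of $y$ on the lines $y=\mathrm{const}$ with positive sums, and $\rho_i$ these sums;
\item $v_1>\dots>v_q$ be the values of $x$ on the lines $x=\mathrm{const}$ with positive sums, and $\gamma_j$ these sums;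
\item $\ell_0<\dots<\ell_{r-1}$ be the values of $x+y$ on the lines $x+y=\mathrm{const}$ with positive sums, and $\tau_k$ these sums.
\end{itemize}
Every point of a solution lies on one of these lines in each of the three directions. So it is $(v_j,u_i)$ for a cell $(i,j)$ with $u_i+v_j=\ell_k$ for some $k$, that is, $(i,j)\in S$. Conversely, the points $(v_j,u_i)$ with $(i,j)\in S$ lie on no other lines in these directions. Hence the number of solutions is $T(\rho,\gamma,\tau)$.

The conditions \eqref{eq:hyp} and \eqref{eq:star} are necessary for a solution and can be checked in polynomial time. If one of them fails, output the negative instance. If they hold, output the $\lambda,\mu,\alpha$ of \eqref{eq:def}. By Proposition~\ref{prop:key}, $[x^\alpha](s_\lambda*s_\mu)=T(\rho,\gamma,\tau)$. Since $b_{ij}\le r$ and $\sum\rho_i=\sum\tau_k\le|S|\le pq$, the size $n=\sum b_{ij}+\sum\rho_i$ is at most $pqr+pq$. So the output, even in unary, has polynomial size and is computed in polynomial time.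
\end{proof}

The reduction works for arbitrarily spaced lines because $b$ and $S$ depend only on the comparisons of the numbers $u_i+v_j$ with the levels, not on their size.

\subsection*{What is left undecided}

We do not decide whether $s_\lambda*s_\mu(x_1,x_2,x_3)$ is always SNP. We also do not claim that $128$ is the smallest degree in which the conjecture fails.

\begin{thebibliography}{9}

\bibitem{GGP}
Gardner, Gritzmann and Prangenberg,
\emph{On the computational complexity of reconstructing lattice sets from their X-rays},
Discrete Math. \textbf{202} (1999), 45--71.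

\bibitem{Mac}
Macdonald,
\emph{Symmetric Functions and Hall Polynomials}.

\bibitem{MTY}
Cara Monical, Neriman Tokcan and Alexander Yong,
\emph{Newton Polytopes in Algebraic Combinatorics},
arXiv:1703.02583 (2017).

\bibitem{EC2}
Stanley,
\emph{EC2}.

\end{thebibliography}

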